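# A jump algorithm for intrinsic $p$-means: cooling above and below the barrier height

## 1. Convergence above the barrier height, failure below it

**Theorem A.** Let $M$ be a compact connected Riemannian manifold without boundary, of dimension $n\ge 1$, with distance $d$ and normalized Riemannian volume $\lambda$. Let $\nu$ be a probability measure on $M$, let $p\in[1,\infty)$, and put
$$U(x)=U_p(x)=\int_M d^p(x,y)\,\nu(dy),\qquad \mathcal M_p=\{x: U(x)=\min U\}.$$
For $x\in M$ let $H(x)=\inf_c\max_u U(c(u))$, the infimum being over continuous paths $c:[0,1]\to M$ from $x$ to $\mathcal M_p$, and let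
$$d^*=d^*(U_p)=\sup_{x\in M}\big(H(x)-U(x)\big).$$
Let $a_p>0$ and $b>0$ satisfy $b>d^*\max(1,a_p)$, and let
$$\alpha_t=(1+t)^{-1/a_p},\qquad \beta_t=b^{-1}\ln(1+t),\qquad t\ge0.$$
Let $X$ be the Markov process with initial law $m_0$ that moves as a Brownian motion on $M$ between the points of an independent Poisson process of intensity $\alpha_t^{-1}dt$ and that, at each such point $T$, draws a fresh independent $Y$ of law $\nu$ and jumps from $x=X_{T-}$ to the point at time
$$s=\tfrac p2\,\beta_T\alpha_T\,d^{p-2}(x,Y)$$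
of the minimal geodesic that leaves $x$ at time $0$ and reaches $Y$ at time $1$. For $s>1$ we allow either of two settings:

* (S1) the geodesic is continued beyond its endpoint, and $\nu$ is arbitrary;
* (S2) the jump follows any Borel rule whose displacement is at most $s\,d(x,Y)$ (for instance stopping at $Y$), and $\nu$ has a bounded density with respect to $\lambda$.

Let $m_t$ be the law of $X_t$. Then for any neighborhood $\mathcal N$ of $\mathcal M_p$ and any $m_0$,
$$\lim_{t\to\infty}m_t[\mathcal N]=1 .$$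

The question comes from Marc Arnaudon and Laurent Miclo, "A stochastic algorithm finding $p$-means on the circle", arXiv:1301.7156 (2013). They conjecture the following. Suppose $\nu$ has a density that is Hölder continuous with exponent $a\in(0,1]$. Then there are $a_p>0$, depending on $p$ and $a$, and $b_p\ge0$, depending on $U_p$ and $M$, such that for the scheme above, every $b>b_p$, every neighborhood $\mathcal N$ of $\mathcal M_p$ and every $m_0$, one has $m_t[\mathcal N]\to1$.

**Corollary.** The conjecture holds, with $a_p=1$ and $b_p=d^*(U_p)$.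

Indeed for $a_p=1$ the hypothesis of Theorem A reads $b>d^*(U_p)$. The same $b_p$ works with any $a_p\in(0,1]$. The next theorem says that for $a_p<1$ this $b_p$ cannot be lowered.

**Theorem B.** In the setting of Theorem A, let $a_p\in(0,1)$ and $d^*>0$. For every $b'<d^*$ there is a nonempty open interval $I\subset(b',d^*)$ such that for every $b\in I$ and every $m_0$ there is a neighborhood $\mathcal N$ of $\mathcal M_p$ with $\limsup_t m_t[\mathcal N]<1$. Hence, for $a_p\in(0,1)$, $d^*(U_p)$ is the smallest constant $b_p\ge0$ for which the conclusion of Theorem A holds for all $b>b_p$.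

For $a_p>1$, Theorem A gives convergence for $b>a_pd^*$, and no sharpness is claimed there. The case $b=d^*$, sharpness when $a_p=1$, and failure for each individual $b<d^*$ are not treated.

## 2. The process, its mean drift, and the meaning of $d^*$

**The process in detail.** Let $N$ be a standard Poisson process and put $N^{(\alpha)}_t=N_{\int_0^t\alpha_s^{-1}ds}$. The jump times of $N^{(\alpha)}$ form a Poisson process of intensity $\alpha_r^{-1}dr$, and the $k$-th jump uses the $k$-th term of an i.i.d. sequence $Y$ of law $\nu$; the sequence, the Poisson process and the Brownian motion are independent. Write $\overrightarrow{xy}$ for the initial velocity of the minimal geodesic from $x$ at time $0$ to $y$ at time $1$, when it is unique. The jump follows the velocity $\frac p2\beta_T\alpha_T\,d^{p-2}(x,Y)\overrightarrow{xY}$ during unit time. Its length is $\frac p2\alpha_T\beta_Td^{p-1}(x,Y)$, so it is small when $\alpha_T\beta_T$ is small. The case $s>1$ matters for large times only if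 $p<2$ and $Y$ is very close to $x$. The points of $\mathcal M_p$ are the intrinsic $p$-means of $\nu$. On $\mathbb R/\mathbb Z$ with $\nu=\delta_0$ the only $p$-mean is $0$.

**Heuristics (not used in the proof).** Per unit time there are about $\alpha^{-1}$ jumps, each with mean displacement $\alpha\beta\cdot\frac p2\int d^{p-2}(x,y)\overrightarrow{xy}\,\nu(dy)$. Since $\nabla_x d^p(x,y)=-p\,d^{p-2}\overrightarrow{xy}$, the mean drift is $-\frac12\beta\nabla U$. So $X$ should resemble the diffusion with generator $\frac12(\Delta-\beta_t\langle\nabla U,\nabla\cdot\rangle)$, which for frozen $\beta$ has the invariant measure proportional to $e^{-\beta U}\lambda$, concentrated near $\mathcal M_p$ for large $\beta$. Two costs compete: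

* leaving a valley of depth $h$ takes a time of order $e^{\beta_th}=(1+t)^{h/b}$;
* replacing jumps of length about $\alpha\beta$ by their mean costs about $\alpha^{-1}(\alpha\beta)^2=\alpha\beta^2$ per unit time, hence about $t^{\delta-1/a_p}$, up to logarithms, on a window $[t-t^\delta,t]$.

On such a window with $\delta<1$ the parameter $\beta$ is nearly constant. We need the window to be longer than the time to leave valleys, and the total error to vanish:
$$\frac{d^*}b<\delta<\min\big(1,\tfrac1{a_p}\big).$$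
Such a $\delta$ exists exactly when $b>d^*\max(1,a_p)$.

**The barrier height on examples.** The quantity $H(x)-U(x)$ is the least climb needed to go from $x$ to some $p$-mean; clearly $0\le d^*\le\max U-\min U$. The three examples use setting (S1), since $\nu$ has atoms.

*One atom.* Let $\nu=\delta_{y_0}$. Then $U=d^p(\cdot,y_0)$ decreases along a minimal geodesic to $y_0$, so $H=U$ and $d^*=0$. Theorem A gives convergence to $y_0$ for every $b>0$.

*Two opposite atoms.* Let $M=\mathbb R/\mathbb Z$, $p=2$, $\nu=\frac12\delta_0+\frac12\delta_{1/2}$. For $x\in[0,\frac12]$,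
$$U(x)=\tfrac12x^2+\tfrac12(\tfrac12-x)^2=(x-\tfrac14)^2+\tfrac1{16},$$
and $U(x+\frac12)=U(x)$. So $\mathcal M_2=\{\frac14,\frac34\}$, and from each $x$ one reaches $\mathcal M_2$ downhill: $d^*=0$. The barrier of height $\frac1{16}$ between the two means does not count. We return to this in Section 6.

*Three atoms.* Let $M=\mathbb R/\mathbb Z$, $p=2$, $0<e<\frac16$ and $\nu=\sum_{i=0}^2w_i\delta_{i/3}$ with $w_0=\frac13+2e$, $w_1=w_2=\frac13-e$. On $[-\frac16,\frac16]$,
$$U(x)=w_0x^2+w_1\big((\tfrac13-x)^2+(\tfrac13+x)^2\big)=x^2+\tfrac19(\tfrac23-2e).$$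
On $[\frac16,\frac12]$, with $y=x-\frac13$,
$$U=w_1y^2+w_0(y+\tfrac13)^2+w_2(\tfrac13-y)^2=y^2+2ey+\tfrac19(\tfrac23+e).$$
On the remaining arc use $U(-x)=U(x)$. There is a strict local minimum at $y=-e$, whose value exceeds $U(0)$ by $\frac e3-e^2>0$. So $\mathcal M_2=\{0\}$. On $[\frac16,\frac12]$ the function is convex, with $U(\frac12)-U(\frac16)=\frac{2e}3>0$, so the cheapest way from a point of this arc to $0$ goes left through $\frac16$, and $H(x)=\max(U(x),U(\frac16))$. Hence
$$d^*=U(\tfrac16)-U(\tfrac13-e)=(-\tfrac16+e)^2=(\tfrac16-e)^2 .$$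

A positive $d^*$ also occurs under the hypotheses of the conjecture. Replace $\nu$ by a weakly close $\tilde\nu$ with smooth density. The functions $d^2(x,\cdot)$ are uniformly bounded and equicontinuous, so the new $\tilde U$ satisfies $\|\tilde U-U\|_\infty\le\varepsilon$ with $\varepsilon$ as small as we like. The minimizers of $\tilde U$ lie in $\{U\le\min U+2\varepsilon\}$, which is inside $(-\frac16,\frac16)$ if $2\varepsilon<\min(\frac1{36},\frac e3-e^2)$. A path from $\frac13-e$ to them passes through $\frac16$ or $-\frac16$, where $\tilde U\ge U(\frac16)-\varepsilon$. So $d^*(\tilde U)\ge(\frac16-e)^2-2\varepsilon>0$.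

## 3. Lipschitz potential, heat kernel, smoothing, Poincaré chains

Notation: $D$ is the diameter of $M$, $K=pD^{p-1}$, $U_*=\min U$, $\omega=\max U-\min U$, $m[f]=\int f\,dm$. The letters $C,c>0$ denote constants that may change from line to line and depend only on $M,p,\nu,a_p,b$ and on auxiliary parameters fixed explicitly. They never depend on $t,s,r$ or on the smoothing $V$ introduced below.

### 3.1 The mean drift is $-\frac12\nabla U$

Let $O=\{(x,y):y\ne x,\ y\notin\mathrm{Cut}(x)\}$, an open set. Put $G(x,y)=d^{p-2}(x,y)\overrightarrow{xy}$ on $O$, and $G=0$ off $O$. Then $|G|\le d^{p-1}\le D^{p-1}$.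

**Lemma 1.** $U$ is $K$-Lipschitz, and for $\lambda$-a.e. $x$,
$$\mathbf b(x):=\tfrac p2\int G(x,y)\,\nu(dy)=-\tfrac12\nabla U(x),\qquad|\mathbf b|\le K/2 .$$

*Proof.* For each $y$, $|d^p(x,y)-d^p(x',y)|\le pD^{p-1}d(x,x')$; integrate to get the first claim. If $(x,y)\in O$, then $d(\cdot,y)$ is differentiable at $x$ with gradient $-\overrightarrow{xy}/d(x,y)$, so $d^p(\cdot,y)$ has gradient $-pG(x,y)$. The cut relation is symmetric and $\lambda(\mathrm{Cut}(y)\cup\{y\})=0$ for each $y$; by Fubini, for $\lambda$-a.e. $x$ we have $(x,y)\in O$ for $\nu$-a.e. $y$. By Rademacher's theorem $U$ is differentiable a.e. At a point $x$ with both properties, the difference quotients of $d^p(\cdot,y)$ are bounded by $K$, so dominated convergence gives $\nabla U(x)=-p\int G(x,y)\nu(dy)$. $\square$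

### 3.2 The law of $X_r$ has a density

**Fact 1.** *For $r>0$, $m_r\ll\lambda$, and its density is bounded below by a positive constant (depending on $r$). Almost surely every jump is well defined.*

Almost surely the last jump before $r$, if any, is strictly before $r$, and afterwards $X$ is a Brownian motion; given the jump times, the marks and the position after that last jump (or at time $0$), $X_r$ has a density. For the lower bound, with positive probability there is no jump on $[0,r]$. This event is independent of the Brownian motion, whose transition density at time $r$ is continuous and positive, so bounded below. Finally, at a jump time $T$ the law of $X_{T-}$ is absolutely continuous, by the same argument, and $X_{T-}$ is independent of the new mark $Y$; since $\lambda(\mathrm{Cut}(y)\cup\{y\})=0$ for each $y$, almost surely $(X_{T-},Y)\in O$.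

### 3.3 Heat semigroup

Let $H_\theta=e^{\theta\Delta/2}$, with kernel $h_\theta$ with respect to $\lambda$. For $0<\theta\le1$ the Gaussian upper bound (Li–Yau) reads $h_\theta(x,y)\le C\theta^{-n/2}e^{-d^2(x,y)/(C\theta)}$. Hence $\sup h_\theta\le C\theta^{-n/2}$. Since $\lambda(B(x,\rho))\le C\rho^n$, summing over the shells $k\theta^{1/2}\le d(x,y)<(k+1)\theta^{1/2}$ gives
$$\int h_\theta(x,y)d^2(x,y)\lambda(dy)\le C\theta\sum_{k\ge0}(k+1)^{n+2}e^{-k^2/C}\le C\theta .$$
We also use the derivative bounds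
$$|\nabla_x^m\ln h_\theta(x,y)|\le C\big(d(x,y)/\theta+\theta^{-1/2}\big)^m,\quad m=1,2,\ 0<\theta\le1,$$
from E. P. Hsu, *Estimates of derivatives of the heat kernel on a compact Riemannian manifold*, Proc. AMS 127 (1999) 3739–3744. Since $\nabla^2h/h=\nabla^2\ln h+\nabla\ln h\otimes\nabla\ln h$, we get $|\nabla_x^mh_\theta|\le Ch_\theta(d/\theta+\theta^{-1/2})^m$ for $m=1,2$. Integrating in $y$ with the second-moment bound (and Cauchy–Schwarz for $m=1$), there is $C_0\ge1$ with
$$\|\nabla H_\theta g\|_\infty\le C_0\theta^{-1/2}\|g\|_\infty,\qquad\|\nabla^2H_\theta g\|_\infty\le C_0\theta^{-1}\|g\|_\infty,\qquad0<\theta\le1.\tag{1}$$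

### 3.4 Smooth potentials and the comparison diffusion

$U$ is only Lipschitz, so we replace it by $V_k=H_{\epsilon_k}U$ with $\epsilon_k\downarrow0$. These satisfy:

* $V_k\in C^\infty$, $U_*\le V_k\le\max U$, and $V_k\to U$ uniformly;
* $|\nabla V_k|\le2K$ for small $\epsilon_k$: if $\mathrm{Ric}\ge-\kappa_0$ with $\kappa_0\ge0$, the Bakry–Émery estimate says that $H_\theta$ maps a $K$-Lipschitz function to an $e^{\kappa_0\theta/2}K$-Lipschitz one;
* $\nabla V_k\to\nabla U$ $\lambda$-a.e., along a subsequence. Indeed $U\in W^{1,2}$; if $-\sigma_i$ are the eigenvalues of $\Delta$ and $u_i$ the coefficients of $U$ in an orthonormal eigenbasis, then $\|\nabla V_k-\nabla U\|_{L^2}^2=\sum_i\sigma_i(1-e^{-\epsilon_k\sigma_i/2})^2u_i^2\to0$ by dominated convergence.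

From now on $(V_k)$ is such a subsequence with all $\epsilon_k$ small, and $V$ always denotes one of the $V_k$. In particular $\max V-\min V\le\omega$. Put
$$L_r=\tfrac12\big(\Delta-\beta_r\langle\nabla V,\nabla\cdot\rangle\big).$$
For $\varphi\in C^\infty(M;[0,1])$ let $f_r=P_{r,t}\varphi$ be the classical smooth solution on $[0,t]\times M$ of
$$\partial_rf_r+L_rf_r=0,\qquad f_t=\varphi.$$
By the maximum principle $0\le f_r\le1$, and $P_{r,t}$ extends to a positive contraction of $C(M)$ with $P_{r,t}1=1$. By uniqueness $P_{s,t}=P_{s,r}P_{r,t}$ for $s\le r\le t$. Integration by parts gives $\int gL_rf\,e^{-\beta_rV}d\lambda=-\frac12\int\langle\nabla g,\nabla f\rangle e^{-\beta_rV}d\lambda$ for smooth $f$ and Lipschitz $g$.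

The next lemma turns integral bounds into pointwise bounds on short time intervals. The natural length of these intervals is $\theta=\beta^{-2}$.

**Lemma 2.** If $\beta_{r+\theta}\le\bar\beta$ and $g\ge0$ is continuous, then $(P_{r,r+\theta}g)^2\le e^{\bar\beta^2K^2\theta}H_\theta(g^2)$.

*Proof.* By uniform approximation we may take $g$ smooth. Put $F_v=P_{r+v,r+\theta}g$ and $y(v)=H_v(F_v^2)$, $0\le v\le\theta$. As $\partial_vF_v=-L_{r+v}F_v$,
$$y'(v)=H_v\big(\tfrac12\Delta(F_v^2)-2F_vL_{r+v}F_v\big)=H_v\big(|\nabla F_v|^2+\beta_{r+v}F_v\langle\nabla V,\nabla F_v\rangle\big).$$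
By $|a|^2+\langle a,w\rangle\ge-\frac14|w|^2$ and $|\nabla V|\le2K$, this is at least $-\frac14\bar\beta^2(2K)^2y(v)=-\bar\beta^2K^2y(v)$. So $y(0)\le e^{\bar\beta^2K^2\theta}y(\theta)$, with $y(0)=(P_{r,r+\theta}g)^2$ and $y(\theta)=H_\theta(g^2)$. $\square$

### 3.5 Poincaré inequality along a chain of balls

If $R$ is less than the injectivity radius, $\exp_x$ is a diffeomorphism near the closed Euclidean ball of radius $R$, bi-Lipschitz there and with volume density bounded above and below. The Euclidean Poincaré inequality therefore gives, for Lipschitz $g$ with $\lambda$-average $g_B$ on $B$,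
$$\int_{B(x,R)}|g-g_{B(x,R)}|^2d\lambda\le C_{R,x}\int_{B(x,R)}|\nabla g|^2d\lambda.$$

**Lemma 3.** Let $\epsilon>0$ with $3\epsilon$ less than the injectivity radius, and let $B_j=B(x_j,\epsilon)$, $j\in J$ finite, cover $M$. Let $c$ be a continuous path starting at a centre $x_i$, and let $j_*\in J$ with $c(1)\in B_{j_*}$. There are indices $i=j_0,j_1,\dots,j_m=j_*$ such that each $B_{j_l}$ contains a point of the path, and, with $Q_i=\bigcup_lB(x_{j_l},3\epsilon)$, for all Lipschitz $g$,
$$\int_{B_i}(g-g_{B_{j_*}})^2d\lambda\le C\int_{Q_i}|\nabla g|^2d\lambda,\tag{2}$$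
where $C$ depends only on the chain. Every point of $Q_i$ is within $4\epsilon$ of the path.

*Proof.* By Lebesgue's number lemma there are $0=u_0<\dots<u_{m-1}=1$ and $j_1,\dots,j_{m-1}$ with $c([u_{l-1},u_l])\subset B_{j_l}$. Put $j_0=i$, $j_m=j_*$. Consecutive balls intersect: $x_i\in B_{j_0}\cap B_{j_1}$, $c(u_l)\in B_{j_l}\cap B_{j_{l+1}}$ for $1\le l\le m-2$, and $c(1)\in B_{j_{m-1}}\cap B_{j_m}$. Hence $B_{j_l}\cup B_{j_{l+1}}\subset\tilde B:=B(x_{j_l},3\epsilon)$. For $B'\subset\tilde B$, $|g_{B'}-g_{\tilde B}|^2\le\lambda(B')^{-1}\int_{\tilde B}|g-g_{\tilde B}|^2d\lambda$. With $B'=B_{j_l}$ and $B'=B_{j_{l+1}}$ and the local Poincaré inequality,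
$$|g_{B_{j_l}}-g_{B_{j_{l+1}}}|^2\le C\int_{\tilde B}|\nabla g|^2d\lambda.$$
Also $\int_{B_i}(g-g_{B_i})^2d\lambda\le\int_{B(x_i,3\epsilon)}(g-g_{B(x_i,3\epsilon)})^2d\lambda\le C\int_{B(x_i,3\epsilon)}|\nabla g|^2d\lambda$, because the average minimizes the square deviation. Write $g-g_{B_{j_*}}=(g-g_{B_i})+\sum_l(g_{B_{j_l}}-g_{B_{j_{l+1}}})$ and add up. The last claim holds because the centre of each $B_{j_l}$ is within $\epsilon$ of the path. $\square$

We will use finitely many chains, each fixed once and for all.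

## 4. A second-order remainder without a Hessian bound

To compare $X$ with the diffusion, we expand $f_r(\text{after jump})-f_r(\text{before jump})$ to first order. The first thing to try is Taylor's formula with the bound $\frac12\ell^2\|\nabla^2f_r\|_\infty$ for a jump of length $\ell$. To bound $\nabla^2f_r$ uniformly in $V$, use Duhamel's formula
$$f_r=H_uf_{r+u}-\int_0^uH_v\psi_v\,dv,\qquad\psi_v=\tfrac12\beta_{r+v}\langle\nabla V,\nabla f_{r+v}\rangle,\tag{3}$$
obtained by differentiating $v\mapsto H_vf_{r+v}$: the derivative is $H_v(\frac12\Delta f_{r+v}-L_{r+v}f_{r+v})=H_v\psi_v$. If $\psi_v$ is merely bounded, (1) gives $\|\nabla^2H_v\psi_v\|_\infty\le C_0v^{-1}\|\psi_v\|_\infty$, and $\int_0^udv/v=\infty$. Putting one derivative on $\psi_v$ would bring in $\nabla^2V$, and this is not bounded uniformly in $k$ in general: for $\nu=\delta_0$, $p=1$ on the circle, $U(x)=d(x,0)$ has a kink, and a bound on $V_k''$ uniform in $k$ would make the uniform limit $U$ differentiable.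

The divergence is only logarithmic, and we do not need a Hessian. We need the remainder at one scale $\ell$. At times $v<\ell^2$ one can use the gradient bound instead, and this cuts off the integral.

**Definition.** For $f\in C^2(M)$ and $\ell>0$, $\mathrm{Rem}_\ell(f)$ is the supremum, over unit speed geodesics $\gamma$ (not necessarily minimal), of
$$\big|f(\gamma(\ell))-f(\gamma(0))-\ell\langle\nabla f(\gamma(0)),\dot\gamma(0)\rangle\big|.$$

It is a seminorm, with $\mathrm{Rem}_\ell(f)\le2\ell\|\nabla f\|_\infty$, and $\mathrm{Rem}_\ell(f)\le\frac12\ell^2\|\nabla^2f\|_\infty$ by Taylor's formula. On the circle with $f(x)=\cos(2\pi kx)$, $k\ge1$ an integer, the two bounds are $4\pi k\ell$ and $2\pi^2k^2\ell^2$. The first is better once $k\ell>2/\pi$.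

**Lemma 4.** Let $f_r=P_{r,t}\varphi$. For $r<t$ put $\bar\beta_r=\max(1,\beta_{r+1})$ and $q_r=\bar\beta_r+(t-r)^{-1/2}$. Then for $0<\ell\le1$
$$\|\nabla f_r\|_\infty\le Cq_r,\qquad\mathrm{Rem}_\ell(f_r)\le C\ell^2(1+\ln\tfrac1\ell)q_r^2,\qquad\mathrm{Rem}_\ell(f_r)\le C\ell q_r .$$

*Proof.* Fix $r_0<t$ and put $t'=\min(t,r_0+1)$, $\bar\beta=\bar\beta_{r_0}$, $A_r=\|\nabla f_r\|_\infty$.

**Step 1: the gradient.** The aim is a bound for $A_r$ from (3), with the unknown gradients absorbed in a weighted supremum. For $r\in[r_0,t')$ and $0<u<t'-r$, $v\le u$, we have $r+v\le r_0+1$ and so $\|\psi_v\|_\infty\le\frac12\bar\beta\,2K\,A_{r+v}=K\bar\beta A_{r+v}$. Let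
$$\kappa=\frac1{\bar\beta}\min\Big(1,\frac1{4C_0K}\Big)\le1,\qquad\Phi=\sup_{r\in[r_0,t')}\big((t'-r)^{1/2}\wedge\kappa\big)A_r .$$
$\Phi$ is finite since $f$ is smooth on $[r_0,t]\times M$. Given $r$, take $u=\frac12\big((t'-r)\wedge\kappa^2\big)$, so that $(t'-r)^{1/2}\wedge\kappa=\sqrt{2u}$. For $v\le u$, $t'-r-v\ge(t'-r)/2\ge u$ and $\kappa^2\ge u$; hence $A_{r+v}\le\Phi u^{-1/2}$. By (3) and (1),
$$A_r\le C_0u^{-1/2}+\int_0^uC_0v^{-1/2}K\bar\beta\,\Phi u^{-1/2}dv=C_0u^{-1/2}+2C_0K\bar\beta\Phi .$$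
Multiply by $\sqrt{2u}\le\kappa$ and take the supremum: $\Phi\le\sqrt2C_0+2C_0K\bar\beta\kappa\Phi\le\sqrt2C_0+\frac12\Phi$. So $\Phi\le2\sqrt2C_0$. At $r=r_0$,
$$u^{-1}\le2\big((t'-r_0)^{-1}+\kappa^{-2}\big)\le2\big((t-r_0)^{-1}+1+\kappa^{-2}\big)\le Cq_{r_0}^2,\tag{4}$$
hence $A_{r_0}\le\Phi(2u)^{-1/2}\le Cq_{r_0}$. The third bound follows from $\mathrm{Rem}_\ell(f)\le2\ell\|\nabla f\|_\infty$.

**Step 2: the remainder.** Now apply $\mathrm{Rem}_\ell$ to (3) at $r=r_0$, with the same $u$. Since $\bar\beta\le\kappa^{-1}\le u^{-1/2}$, $\|\psi_v\|_\infty\le K\bar\beta\Phi u^{-1/2}\le Cu^{-1}$. As $\|\nabla H_v\psi_v\|_\infty\le Cv^{-1/2}u^{-1}$ is integrable in $v$, the gradient passes under the integral in (3), so $\mathrm{Rem}_\ell$ of the integral is at most the integral of $\mathrm{Rem}_\ell(H_v\psi_v)$. By (1),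
$$\mathrm{Rem}_\ell(f_{r_0})\le\tfrac12C_0\ell^2u^{-1}+Cu^{-1}\int_0^u\min\big(\ell v^{-1/2},\ell^2v^{-1}\big)dv .$$
Split at $v=\ell^2$: the integral is at most $2\ell^2+\ell^2\ln_+(u/\ell^2)\le2\ell^2(1+\ln\frac1\ell)$, as $u\le1$. Conclude with (4). $\square$

## 5. Comparison of $m_t$ with the smooth annealed diffusion

Let $J_r(x,y)$ be the point reached from $x$ by a jump at time $r$ with target $y$, and $J_r(x,y)=x$ off $O$.

**Lemma 5 (Dynkin's formula).** For $0\le s<t$ and $f\in C^\infty([s,t]\times M)$,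
$$Ef_t(X_t)-Ef_s(X_s)=\int_s^tE\Big[(\partial_r+\tfrac12\Delta)f_r(X_r)+\alpha_r^{-1}\!\int\!\big(f_r(J_r(X_r,y))-f_r(X_r)\big)\nu(dy)\Big]dr.$$

*Proof.* We realize the law of $X$ as follows. Embed $M$ isometrically in some $\mathbb R^m$ and let $A_i$ be the tangential projection of the $i$-th basis vector, so that $\sum_iA_i^2=\Delta$. Between jumps let $dX=\sum_iA_i(X)\circ dW^i$ with $W$ an $m$-dimensional Brownian motion. The pairs (jump time, mark) are the atoms of a Poisson random measure $\mu(dr,dy)$ of intensity $\alpha_r^{-1}dr\,\nu(dy)$, independent of $W$ and of the initial position. There are a.s. finitely many jumps in $(s,t]$. Itô's formula between successive jumps gives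
$$f_t(X_t)-f_s(X_s)=\int_s^t(\partial_r+\tfrac12\Delta)f_r(X_r)dr+\mathcal I_t+\int_{(s,t]\times M}\big(f_r(J_r(X_{r-},y))-f_r(X_{r-})\big)\mu(dr,dy),$$
where $\mathcal I_t$ is a stochastic integral against $W$ with bounded integrand, so it is centered. The last integrand is bounded and predictable, and $\int_s^t\alpha_r^{-1}dr<\infty$, so the compensation formula replaces $\mu$ by its intensity in expectation. Finally $X_{r-}=X_r$ for Lebesgue-a.e. $r$. $\square$

**Proposition 6.** There are $s_*$ and $C$ such that for $s\ge s_*$, $t\ge s+1$, $\varphi\in C^\infty(M;[0,1])$, $f_r=P_{r,t}\varphi$, and $X$ run from time $s$ with any law $m_s\ll\lambda$,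
$$\big|m_t[\varphi]-m_s[P_{s,t}\varphi]\big|\le C\int_s^t\frac{\ln^5(2+r)}{(1+r)^{1/a_p}}dr+\frac{C\ln^5(2+t)}{(1+t)^{1/a_p}}+\Xi(V),$$
$$\Xi(V)=C\int_s^t\beta_rq_r\int|\nabla V-\nabla U|\,dm_r\,dr .$$
For fixed $s,t,m_s$, $\Xi(V_k)\to0$ as $k\to\infty$. This holds even if $m_s=m_s^{(k)}$ depends on $k$, provided the densities $dm_s^{(k)}/d\lambda$ are bounded uniformly in $k$.

*Proof.* Put $\ell_r=\frac K2\alpha_r\beta_r$. Choose $s_*$ so that for $r\ge s_*$: $\beta_r\ge1$, $\ell_r\le1$, $\frac p2\alpha_r\beta_r\le1$, and, if $p\ge2$, also $\frac p2\alpha_r\beta_rD^{p-2}\le1$. Apply Lemma 5 to $f_r=P_{r,t}\varphi$; the left side is $m_t[\varphi]-m_s[P_{s,t}\varphi]$.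

**Step 1: first-order terms, setting (S1).** Here we match the drift. $J_r(x,y)$ is reached along a geodesic with initial velocity $\frac p2\alpha_r\beta_rG(x,y)$ followed during unit time; its length is at most $\frac p2\alpha_r\beta_rD^{p-1}=\ell_r$. So the jump term equals
$$\alpha_r^{-1}\cdot\tfrac p2\alpha_r\beta_r\Big\langle\int G(X_r,y)\nu(dy),\nabla f_r(X_r)\Big\rangle=\beta_r\langle\mathbf b,\nabla f_r\rangle(X_r)$$
up to an error of at most $\alpha_r^{-1}\sup_{\ell\le\ell_r}\mathrm{Rem}_\ell(f_r)$. On the other hand $(\partial_r+\frac12\Delta)f_r=\frac12\beta_r\langle\nabla V,\nabla f_r\rangle$. Since $\mathbf b=-\frac12\nabla U$ $\lambda$-a.e. and $m_r\ll\lambda$, the first-order terms add up to $\frac12\beta_r\langle\nabla V-\nabla U,\nabla f_r\rangle$ a.s., whose expectation is at most $\frac12\beta_r\|\nabla f_r\|_\infty m_r[|\nabla V-\nabla U|]$ in absolute value. By Lemma 4 this is covered by $\Xi(V)$.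

**Step 2: the remainder.** We integrate the error of Step 1. For $r\ge s_*$, $1+\ln(1/\ell_r)\le C\ln(2+r)$, because $\beta_r\ge1$; and $\bar\beta_r\le C\ln(2+r)$. The function $\ell\mapsto\ell^2(1+\ln\frac1\ell)$ has derivative $\ell(1-2\ln\ell)>0$ on $(0,1]$. So the last two bounds of Lemma 4 give that $\alpha_r^{-1}\sup_{\ell\le\ell_r}\mathrm{Rem}_\ell(f_r)$ is at most $C$ times each of
$$\frac{\ln^3(2+r)}{(1+r)^{1/a_p}}\Big(\ln^2(2+r)+\frac1{t-r}\Big)\qquad\text{and}\qquad\ln(2+r)\big(\ln(2+r)+(t-r)^{-1/2}\big).\tag{5}$$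
The first alone is not integrable at $r=t$. Let $\tau=(1+t)^{-2/a_p}\le1$.

* On $[s,t-1]$ use the first; as $1/(t-r)\le1$ the result is at most the integral term of the claim.
* On $[t-1,t-\tau]$ use the first. The $\ln^5$ part is in the integral term. In the other part $1+r\ge t\ge(1+t)/2$, and $\int_{t-1}^{t-\tau}\frac{dr}{t-r}=\ln\frac1\tau\le C\ln(2+t)$; it is at most $C\ln^4(2+t)(1+t)^{-1/a_p}$.
* On $[t-\tau,t]$ use the second: at most $C\ln^2(2+t)\,\tau+C\ln(2+t)\,\tau^{1/2}\le C\ln^2(2+t)(1+t)^{-1/a_p}$.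

This proves the estimate in setting (S1).

**Step 3: setting (S2).** We compare with continuation of the geodesic. If $p\ge2$, then $\frac p2\alpha_r\beta_rd^{p-2}\le1$ for all jumps after $s_*$ and nothing changes. If $p<2$, the jump time parameter exceeds $1$ exactly when $d(x,y)<\rho_r:=(\frac p2\alpha_r\beta_r)^{1/(2-p)}\le1$. Both for the actual rule and for continuation, the displacement is at most $\frac p2\alpha_r\beta_rd^{p-1}$. So the jump term changes by at most
$$p\,\beta_r\|\nabla f_r\|_\infty\int_{d(x,y)<\rho_r}d^{p-1}(x,y)\,\nu(dy)\le C\beta_rq_r\rho_r^{\,n+p-1}\le C\alpha_r\beta_r^2q_r .$$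
Here we used the bounded density of $\nu$, and then $\frac{n+p-1}{2-p}\ge1$ together with $\frac p2\alpha_r\beta_r\le1$. Now $\alpha_r\beta_r^2q_r\le C(1+r)^{-1/a_p}\ln^2(2+r)\big(\ln(2+r)+(t-r)^{-1/2}\big)$. Its integral over $[s,t-1]$ is bounded by the first term of the claim. Over $[t-1,t]$ the logarithmic part is again in the first term, and $\int_{t-1}^t(t-r)^{-1/2}dr=2$ puts the rest in the second term.

**Step 4: $\Xi(V_k)\to0$.** The integral $\int_s^t\beta_rq_rdr$ is finite and does not depend on $k$. The functions $|\nabla V_k-\nabla U|\le3K$ tend to $0$ $\lambda$-a.e., and $m_r\ll\lambda$; so dominated convergence applies twice. In the $k$-dependent case, $m_s^{(k)}\le C'\lambda$ with $C'$ independent of $k$, so $m_r^{(k)}$ is at most $C'$ times the law at time $r$ of $X$ started from $\lambda$ at time $s$. That law is $\ll\lambda$, and we conclude as before. $\square$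

## 6. A Poincaré inequality for functions vanishing near $\mathcal M_p$

By Proposition 6 it remains to study the diffusion with generator $L_r$. The standard approach is to contract the variance of $f_r$ under the Gibbs measure $\mu\propto e^{-\beta U}\lambda$, by a Poincaré inequality $\mathrm{Var}_\mu(f)\le\Gamma\mu[|\nabla f|^2]$. This asks too much. Take the two opposite atoms of Section 2, where $d^*=0$. For fixed $\epsilon\in(0,\frac18)$ let $f=1$ on $[\epsilon,\frac12-\epsilon]$, $f=-1$ on $[\frac12+\epsilon,1-\epsilon]$, linear in between. Then $f(x+\frac12)=-f(x)$, so $\mu[f]=0$. On the transition set $U\ge(\frac14-\epsilon)^2+\frac1{16}$, and for $\beta\ge16$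
$$\int e^{-\beta U}d\lambda\ge2e^{-\beta/16}\int_{|u|\le\beta^{-1/2}}e^{-\beta u^2}du\ge4e^{-1}\beta^{-1/2}e^{-\beta/16}.$$
So the transition set, of length $4\epsilon$, has $\mu$-mass at most $e\,\epsilon\beta^{1/2}e^{-\beta(1/4-\epsilon)^2}$. Hence $\mathrm{Var}_\mu(f)\to1$, while the energy is at most $e\,\epsilon^{-1}\beta^{1/2}e^{-\beta(1/4-\epsilon)^2}$, and
$$\Gamma\ge c_\epsilon\,\beta^{-1/2}e^{\beta(1/4-\epsilon)^2}=c_\epsilon\,\beta^{-1/2}(1+t)^{(1/4-\epsilon)^2/b}\quad\text{for }\beta=\beta_t\text{ large}.$$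
If $b<\frac1{16}$ we can choose $\epsilon$ with exponent larger than $1$, and then a window of length $t^\delta$, $\delta<1$, gives no contraction. Yet Theorem A (with $a_p\le1$, say) claims convergence for all $b>0$ here. The inequality wastes its effort on equilibrating the two means, which is irrelevant. What we need is an inequality for functions that already vanish near $\mathcal M_p$.

**Lemma 7.** Let $\eta>0$, $A=\{U<U_*+\eta\}$, and let $\epsilon>0$ satisfy $2K\epsilon<\eta$ and $3\epsilon$ less than the injectivity radius. There is $C_\epsilon$ such that if $\beta\ge0$ and $\beta\|V-U\|_\infty\le1$, then for all Lipschitz $g$ vanishing on $A$,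
$$\int g^2e^{-\beta V}d\lambda\le C_\epsilon\,e^{\beta(d^*+(1+5K)\epsilon)}\int|\nabla g|^2e^{-\beta V}d\lambda .$$

*Proof.* Cover $M$ by finitely many balls $B_i=B(x_i,\epsilon)$. For each $i$ choose a path from $x_i$ to $\mathcal M_p$ with $\max U\le H(x_i)+\epsilon$, and a chain along it as in Lemma 3. The last ball contains a point of $\mathcal M_p$, so $U\le U_*+2K\epsilon<U_*+\eta$ on it. Thus it lies in $A$, $g$ has average $0$ on it, and (2) gives $\int_{B_i}g^2d\lambda\le C_\epsilon\int_{Q_i}|\nabla g|^2d\lambda$. On $Q_i$, $U\le H(x_i)+\epsilon+4K\epsilon$. On $B_i$, $U\ge U(x_i)-K\epsilon$. As $|\beta V-\beta U|\le1$,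
$$\int_{B_i}g^2e^{-\beta V}d\lambda\le e^{1-\beta(U(x_i)-K\epsilon)}C_\epsilon\int_{Q_i}|\nabla g|^2d\lambda\le e^2C_\epsilon\,e^{\beta(H(x_i)-U(x_i)+(1+5K)\epsilon)}\int_{Q_i}|\nabla g|^2e^{-\beta V}d\lambda .$$
Use $H(x_i)-U(x_i)\le d^*$ and sum over $i$. $\square$

## 7. Proof of Theorem A

Let $\mathcal N$ be a neighborhood of $\mathcal M_p$. By compactness there is $\eta>0$ with $\{U<U_*+5\eta\}\subset\mathcal N$. Let $\varphi\in C^\infty(M;[0,1])$ with $\varphi=0$ on $\{U\le U_*+4\eta\}$ and $\varphi=1$ on $\{U\ge U_*+5\eta\}$. As $1-m_t[\mathcal N]\le m_t[\varphi]$, it suffices to show $m_t[\varphi]\to0$.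

**Step 1: reduction to the diffusion on a window.** Fix $\delta>0$ with $d^*/b<\delta<\min(1,1/a_p)$; this is where the hypothesis on $b$ enters. Fix $\epsilon$ as in Lemma 7, so small that
$$\delta':=\delta-\frac{d^*+(1+5K)\epsilon}b>0 .$$
For $t$ large put
$$\beta=\beta_t\ge1,\qquad\theta=\beta^{-2},\qquad s_0=t-t^\delta,\qquad s_1=s_0+\theta .$$
Choose $V=V_k$, depending on $t$, with $\|V-U\|_\infty\le1/(1+\beta_t)$ and, in Proposition 6 with $s=s_0$ and the actual law $m_{s_0}\ll\lambda$, $\Xi(V)\le1/t$. Put $f_r=P_{r,t}\varphi$. Proposition 6 gives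
$$m_t[\varphi]\le\sup_Mf_{s_0}+C\ln^5(2+t)\,t^{\delta-1/a_p}+1/t .$$
Since $\delta<1/a_p$, it remains to prove $\sup_Mf_{s_0}\to0$.

Since $\delta<1$, $\beta_t-\beta_{s_0}=b^{-1}\ln\frac{1+t}{1+t-t^\delta}\to0$, and we may assume it is at most $1$. Let $\mu_r$ be the probability measure proportional to $e^{-\beta_rV}\lambda$, and $\mu$ the one proportional to $e^{-\beta(U-U_*)}\lambda$. For $r\in[s_0,t]$,
$$|\beta_r(V-U_*)-\beta(U-U_*)|\le(\beta-\beta_r)\omega+\beta\|V-U\|_\infty\le\omega+1,$$
so $\mu_r$ and $\mu$ are comparable up to constant factors. Write $Z=\int e^{-\beta(U-U_*)}d\lambda\le1$.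

**Step 2: the $\mu_r$-mean of $f_r$ stays tiny.** The measures $\mu_r$ move slowly, so $f_r$ keeps the small mean of $\varphi$. Since $\partial_rf_r=-L_rf_r$, $\mu_r[L_rf_r]=0$ and $f_r\ge0$,
$$\frac d{dr}\mu_r[f_r]=-\beta_r'\,\mu_r\big[(V-\mu_r[V])f_r\big]\ge-\beta_r'\,\omega\,\mu_r[f_r].$$
So $e^{\omega\beta_r}\mu_r[f_r]$ is nondecreasing, and for $r\in[s_0,t]$
$$\mu_r[f_r]\le e^\omega\mu_t[\varphi]\le C\,\frac{e^{-4\beta\eta}}Z\le C_\eta e^{-3\beta\eta},$$
using $Z\ge e^{-\beta\eta}\lambda(U<U_*+\eta)$.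

**Step 3: $f_r$ is uniformly small on $A=\{U<U_*+\eta\}$.** Here the mean bound becomes pointwise by Lemma 2. Let $\rho=\eta/K$, $x\in A$, $r\in[s_0,t-\theta]$. On $B(x,\rho)$, $U\le U_*+2\eta$, so there $d\lambda=Ze^{\beta(U-U_*)}d\mu\le Ce^{2\beta\eta}d\mu_{r+\theta}$. By Lemma 2 with $\bar\beta=\beta$ (so $\bar\beta^2K^2\theta=K^2$) and $g=f_{r+\theta}\in[0,1]$,
$$f_r(x)^2\le e^{K^2}\int h_\theta(x,y)f_{r+\theta}(y)\lambda(dy).$$
The part $d(x,y)\ge\rho$ is at most $\rho^{-2}\int h_\theta d^2d\lambda\le C\theta\rho^{-2}$. The part in $B(x,\rho)$ is at most $C\theta^{-n/2}e^{2\beta\eta}\mu_{r+\theta}[f_{r+\theta}]$. With Step 2,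
$$f_r(x)^2\le C_\eta\big(\beta^{-2}+\beta^ne^{-\beta\eta}\big).$$
So $\varepsilon_t:=\sup_{r\in[s_0,t-\theta]}\sup_Af_r\to0$ as $t\to\infty$.

**Step 4: decay of the excess over $\varepsilon_t$.** The function $g_r=(f_r-\varepsilon_t)_+$ is Lipschitz and vanishes on $A$ for $r\in[s_1,t-\theta]$, so Lemma 7 applies. Since $z\mapsto z_+^2$ is $C^1$ and $\nabla g_r=1_{\{f_r>\varepsilon_t\}}\nabla f_r$ a.e.,
$$\frac d{dr}\int g_r^2d\mu_r=-2\int g_rL_rf_r\,d\mu_r-\beta_r'\int g_r^2(V-\mu_r[V])d\mu_r\ge\int|\nabla g_r|^2d\mu_r-\beta_r'\omega\int g_r^2d\mu_r .$$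
As $\beta_r\|V-U\|_\infty\le1$, Lemma 7 with $\beta_r$ in place of $\beta$ bounds this below by $(\Gamma^{-1}-\beta_r'\omega)\int g_r^2d\mu_r$ with
$$\Gamma\le C_\epsilon e^{\beta_t(d^*+(1+5K)\epsilon)}=C_\epsilon(1+t)^{\delta-\delta'},\qquad\beta_r'=\frac1{b(1+r)}\le\frac Ct .$$
Since $\delta-\delta'<1$, for large $t$ the bracket is at least $ct^{-\delta+\delta'}$. The interval $[s_1,t-\theta]$ has length $t^\delta-2\theta\ge t^\delta/2$, and $\int g_{t-\theta}^2d\mu_{t-\theta}\le1$. Integrating the differential inequality,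
$$\int g_{s_1}^2d\mu_{s_1}\le\exp(-ct^{\delta'}).$$

**Step 5: back to the supremum.** One more use of Lemma 2, on $[s_0,s_1]$, where its prefactor is polynomial in $t$. Since $f_{s_1}\le\varepsilon_t+g_{s_1}$ and $P$ is positive with $P1=1$, and since $h_\theta\le C\theta^{-n/2}=C\beta^n$ and $d\lambda\le Ce^{\beta\omega}d\mu_{s_1}$,
$$f_{s_0}=P_{s_0,s_1}f_{s_1}\le\varepsilon_t+P_{s_0,s_1}g_{s_1}\le\varepsilon_t+\Big(e^{K^2}H_\theta(g_{s_1}^2)\Big)^{1/2}\le\varepsilon_t+C\beta^{n/2}(1+t)^{\omega/(2b)}\exp(-ct^{\delta'}/2)$$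
uniformly on $M$. The right side tends to $0$. $\blacksquare$

## 8. Wells and the proof of Theorem B

### 8.1 Wells

For $b$ slightly below $d^*$ the process should stay trapped, with positive probability, in a valley without $p$-means.

**Definition.** A *well* is a connected component $C$ of $\{U<\ell\}$, for some $\ell$, with $C\cap\mathcal M_p=\emptyset$. A *bottom* $z$ is a minimizer of $U$ on $C$; put $U_C=U(z)$ and $h(C)=\ell-U_C$. For $x\in C$ let $H_C(x)$ be the infimum, over paths in $C$ from $x$ to $z$, of $\max U$, and let $d_{\rm int}(C)=\sup_{x\in C}(H_C(x)-U(x))$.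

In the three-atom example take $\ell=U(\frac16)$ and the component containing $\frac13-e$. There $U-U_C=(y+e)^2$, so $C=(\frac16,\frac12-2e)$, $z=\frac13-e$, $h(C)=(\frac16-e)^2=d^*$, and $d_{\rm int}(C)=0$ since $U$ is convex on $C$.

Some checks. $C$ is open and path-connected, since $M$ is locally path-connected. On $\partial C$ we have $U=\ell$: a boundary point with $U<\ell$ would have a connected neighborhood in $\{U<\ell\}$ meeting $C$, hence would lie in the open set $C$. Since $\ell>U_*$, also $\overline C\cap\mathcal M_p=\emptyset$. A bottom exists because $\overline C$ is compact and $U=\ell$ on $\partial C$. And $H_C(x)<\ell$, because the image of a path in $C$ is compact.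

**Lemma 8.** (a) Every well satisfies $h(C)\le d^*$ and $d_{\rm int}(C)<h(C)$. (b) For $0<b'<d^*$ there is a well with $h(C)>b'$.

*Proof.* (a) A path from $z$ to $\mathcal M_p$ crosses $\partial C$, so $H(z)\ge\ell$ and $h(C)\le H(z)-U(z)\le d^*$. Next, $H_C<\ell$ and $U\ge U_C$ on $C$ give $d_{\rm int}(C)\le h(C)$. Suppose equality. Then there are $x_k\in C$ with $H_C(x_k)\to\ell$ and $U(x_k)\to U_C$. Passing to a subsequence, $x_k\to x\in\overline C$ with $U(x)=U_C<\ell$, so $x\in C$. For large $k$ the minimal geodesic from $x_k$ to $x$ has $U\le U_C+Kd(x_k,x)<\ell$, so it stays in $C$. Therefore $H_C(x_k)\le\max\big(H_C(x),U_C+Kd(x_k,x)\big)$. The right side tends to $\max(H_C(x),U_C)<\ell$, a contradiction.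

(b) Pick $x$ with $H(x)-U(x)>b'$ and $\ell\in(U(x)+b',H(x))$, and let $C$ be the component of $\{U<\ell\}$ containing $x$. It is path-connected, so a point of $\mathcal M_p$ in $C$ would give $H(x)<\ell$; hence $C$ is a well. And $h(C)\ge\ell-U(x)>b'$. $\square$

### 8.2 Choice of parameters

Let $b'<d^*$; without loss of generality $b'>0$. Take $C$ from Lemma 8(b), write $d_{\rm int}=d_{\rm int}(C)$, and put
$$I=\big(\max(b',d_{\rm int}),h(C)\big)\subset(b',d^*),$$
which is nonempty by Lemma 8. Let $b\in I$ and $a_p<1$. (In the three-atom example $d_{\rm int}=0$, so there the proof gives failure for every $b\in(0,d^*)$.) Choose levels $\ell_1<\ell_2<\ell_3<\ell$ with $\ell_1-U_C>b$. Since $U=\ell$ on $\partial C$, the sets $C\cap\{U\le\ell_i\}=\overline C\cap\{U\le\ell_i\}$ are compact; the sets $C\cap\{U<\ell_i\}$ are open. So there are $\chi,\varphi\in C^\infty(M;[0,1])$ with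
$$\chi=1\text{ on }C\cap\{U\le\ell_1\},\qquad\mathrm{supp}\,\chi\subset C\cap\{U\le\ell_2\},$$
$$\varphi=0\text{ on }C\cap\{U\le\ell_2\},\qquad\varphi=1\text{ outside }C\cap\{U<\ell_3\}.$$
As $\ell_1-U_C>b>d_{\rm int}$, we can fix $\eta_0>0$ with $U_C+\eta_0+d_{\rm int}<\ell_1$, then small $\epsilon\in(0,\eta_0/2)$ and $\kappa>0$ with $3\epsilon$ less than the injectivity radius and
$$(1+4K)\epsilon<\ell_1-U_C-\eta_0-d_{\rm int},\quad\tfrac{d_{\rm int}+(1+5K)\epsilon}b\le1-\kappa,\quad\tfrac{\ell_1-U_C-\epsilon}b\ge1+2\kappa,\quad\tfrac{\eta_0-\epsilon}{2b}\ge\kappa .$$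
The second condition says that the inside of the well equilibrates in time much less than $t$; the third says that escape takes much more than $t$.

Let $s\ge1$, $t\ge s+1$, $V=V_k$ with $\|V-U\|_\infty\le1/(1+\beta_t)$, $f_r=P_{r,t}\varphi$. For $r\in[s,t]$ put
$$\pi_r=\frac{\chi e^{-\beta_rV}\lambda}{Z_r},\quad Z_r=\int\chi e^{-\beta_rV}d\lambda,\quad\mathcal E_r=\pi_r[|\nabla f_r|^2],\quad S=\int_s^t\mathcal E_rdr,\quad Y=\int_s^t\beta_r'\,\mathrm{sd}_{\pi_r}(f_r)\,dr,$$
where $\mathrm{sd}$ is the standard deviation; $S<\infty$ as $f$ is smooth. We have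
$$Z_r\ge c\,e^{-\beta_r(U_C+\epsilon)}.\tag{6}$$
Indeed, on $B(z,\epsilon/K)$ we have $U<U_C+\epsilon<\ell_1$; this ball is connected and contains $z$, so it lies in $C\cap\{U<\ell_1\}\subset\{\chi=1\}$, and $|\beta_rV-\beta_rU|\le1$.

### 8.3 The diffusion started in the well stays there

The goal of Steps 1 to 4 is
$$\pi_s[P_{s,t}\varphi]\le Cs^{-\kappa}\quad\text{uniformly in }t\ge s+1\text{ and in such }V.\tag{7}$$

**Step 1: flux through the rim.** This bounds the terms containing $\nabla\chi$. $\nabla\chi$ vanishes outside $C\cap\{U\ge\ell_1\}$, where $e^{-\beta_rV}\le e\cdot e^{-\beta_r\ell_1}$. By Lemma 4, (6) and $0\le f_r\le1$, both $Z_r^{-1}\int|\nabla\chi||\nabla f_r|e^{-\beta_rV}d\lambda$ and $Z_r^{-1}\int f_r|\nabla\chi||\nabla f_r|e^{-\beta_rV}d\lambda$ are at most $Cq_re^{-\beta_r(\ell_1-U_C-\epsilon)}\le\phi_r$, where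
$$\phi_r=C\big(\ln(2+r)+(t-r)^{-1/2}\big)(1+r)^{-1-2\kappa},\qquad\int_s^t\phi_rdr\le Cs^{-\kappa}.$$
For the integral: $\ln(2+r)\le C(1+r)^\kappa$ and $\int_s^\infty(1+r)^{-1-\kappa}dr\le Cs^{-\kappa}$; on $[s,t-1]$, $(t-r)^{-1/2}\le1$; and on $[t-1,t]$ we have $1+r\ge t\ge s$ and $\int_{t-1}^t(t-r)^{-1/2}dr=2$.

**Step 2: Poincaré inequality at the bottom of the well.** This bounds $\mathrm{sd}_{\pi_r}(f_r)$ by the energy, up to a small error. Let $Q=\{x\in C:U\le U_C+\eta_0\}$, compact since $U_C+\eta_0<\ell_1$. Take a finite family of balls $B(x_j,\epsilon)$ covering $M$ such that those centred in $Q$ cover $Q$, and such that $z$ is a centre. For a centre $x_i\in Q$ take a path in $C$ from $x_i$ to $z$ with $\max U\le H_C(x_i)+\epsilon$, and a chain along it as in Lemma 3 whose last ball is $B(z,\epsilon)$. Any point of a ball $B(x_j,3\epsilon)$ of the chain is within $4\epsilon$ of the path, so there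
$$U\le H_C(x_i)+(1+4K)\epsilon\le U(x_i)+d_{\rm int}+(1+4K)\epsilon\le U_C+\eta_0+d_{\rm int}+(1+4K)\epsilon<\ell_1 .$$
Such a ball is connected and contains a point of the path, hence of $C$. So it lies in $C\cap\{U<\ell_1\}\subset\{\chi=1\}$. Thus $\chi=1$ on $Q_i$. For Lipschitz $f$ let $m_f=f_{B(z,\epsilon)}$. By (2), $\int_{B_i}(f-m_f)^2d\lambda\le C\int_{Q_i}|\nabla f|^2d\lambda$. On $B_i$, $U\ge U(x_i)-K\epsilon$. Inserting the weights as in Lemma 7 and summing over centres in $Q$,
$$\int_Q(f-m_f)^2d\pi_r\le\Gamma_r\pi_r[|\nabla f|^2],\qquad\Gamma_r=Ce^{\beta_r(d_{\rm int}+(1+5K)\epsilon)}\le C(1+r)^{1-\kappa}.$$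
Moreover $U>U_C+\eta_0$ on $C\setminus Q$, so with (6) $\pi_r(M\setminus Q)\le Ce^{-\beta_r(\eta_0-\epsilon)}\le C(1+r)^{-2\kappa}$. Since $|f_r-m_{f_r}|\le1$,
$$\mathrm{sd}_{\pi_r}(f_r)\le\Big(\int(f_r-m_{f_r})^2d\pi_r\Big)^{1/2}\le(\Gamma_r\mathcal E_r)^{1/2}+C(1+r)^{-\kappa}.$$
As $\beta_r'=\frac1{b(1+r)}$, we have $\int_s^\infty\beta_r'^2\Gamma_rdr\le C\int_s^\infty(1+r)^{-1-\kappa}dr\le Cs^{-\kappa}$, and Cauchy–Schwarz gives
$$Y\le\Big(\int_s^t\beta_r'^2\Gamma_rdr\Big)^{1/2}S^{1/2}+C\int_s^\infty(1+r)^{-1-\kappa}dr\le Cs^{-\kappa/2}S^{1/2}+Cs^{-\kappa}.\tag{8}$$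

**Step 3: energy.** We bound $S$ through the second moment of $f_r$, which is zero at time $t$. Integrating by parts,
$$-2\int\chi f_rL_rf_re^{-\beta_rV}d\lambda=\int\langle\nabla(\chi f_r),\nabla f_r\rangle e^{-\beta_rV}d\lambda,$$
so
$$\frac d{dr}\pi_r[f_r^2]=\mathcal E_r+Z_r^{-1}\int f_r\langle\nabla\chi,\nabla f_r\rangle e^{-\beta_rV}d\lambda-\beta_r'\,\mathrm{Cov}_{\pi_r}(V,f_r^2).$$
Here $|\mathrm{Cov}_{\pi_r}(V,f_r^2)|\le\omega\,\mathrm{sd}_{\pi_r}(f_r^2)\le2\omega\,\mathrm{sd}_{\pi_r}(f_r)$, because $0\le f_r\le1$. Also $\pi_t[f_t^2]=\pi_t[\varphi^2]=0$, since $\varphi=0$ on $\mathrm{supp}\,\chi$, and $\pi_s[f_s^2]\ge0$. Integrating over $[s,t]$ and using Step 1, $S\le Cs^{-\kappa}+2\omega Y$. With (8), $S\le Cs^{-\kappa}+Cs^{-\kappa/2}S^{1/2}\le C's^{-\kappa}+\frac12S$. So $S\le Cs^{-\kappa}$, and by (8) $Y\le Cs^{-\kappa}$.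

**Step 4: mean.** In the same way
$$\frac d{dr}\pi_r[f_r]=\tfrac12Z_r^{-1}\int\langle\nabla\chi,\nabla f_r\rangle e^{-\beta_rV}d\lambda-\beta_r'\,\mathrm{Cov}_{\pi_r}(V,f_r),\qquad\pi_t[f_t]=0,$$
and $|\mathrm{Cov}_{\pi_r}(V,f_r)|\le\omega\,\mathrm{sd}_{\pi_r}(f_r)$. Integrating, $\pi_s[f_s]\le Cs^{-\kappa}+\omega Y\le Cs^{-\kappa}$, which is (7).

### 8.4 The jump process stays there too

**Step 5: transfer to $X$.** Now $a_p<1$ enters: $\int_s^\infty\ln^5(2+r)(1+r)^{-1/a_p}dr\to0$ as $s\to\infty$, so the comparison error is small over all of $[s,\infty)$. Fix $s\ge\max(1,s_*)$ so large that the right side of (7) is at most $\frac14$ and the first two terms in Proposition 6 sum to at most $\frac18$ for all $t\ge s+1$. For this fixed $s$, the densities of $\pi_s=\pi_s^{V_k}$ are bounded uniformly in the $k$ considered, by (6) and $V_k\ge U_*$. So for given $t\ge s+1$, Proposition 6 lets us choose $k$ with $\|V_k-U\|_\infty\le1/(1+\beta_t)$ and $\Xi(V_k)\le\frac18$ for $X$ started at time $s$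 from $\pi_s^{V_k}$. The law $\hat m_t$ of that process at time $t$ satisfies
$$\hat m_t[\varphi]\le\tfrac14+\tfrac18+\tfrac18=\tfrac12 .$$

**Step 6: arbitrary $m_0$.** By Fact 1 the density of $m_s$ is bounded below by a positive constant, and the densities of $\pi_s^{V_k}$ are bounded above uniformly. So $m_s\ge c_s\pi_s^{V_k}$ with $c_s>0$ independent of $k$ and $t$. By the Markov property $m_t\ge c_s\hat m_t$, and
$$m_t[1-\varphi]\ge c_s/2\qquad\text{for all }t\ge s+1 .$$
The function $1-\varphi$ vanishes outside $C\cap\{U<\ell_3\}$, whose closure lies in $\overline C$ and so is disjoint from $\mathcal M_p$. Hence the open set $\mathcal N=M\setminus\overline{C\cap\{U<\ell_3\}}$ contains $\mathcal M_p$ and satisfies $m_t[\mathcal N]\le1-c_s/2$ for all $t\ge s+1$. This proves the first part of Theorem B.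

**Step 7: minimality of $d^*$.** For $a_p<1$, Theorem A gives convergence for every $b>d^*$. Conversely, if $0\le b_p<d^*$, the first part with $b'=b_p$ yields some $b>b_p$ for which convergence fails. So $d^*$ is the smallest admissible $b_p$. $\blacksquare$
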